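# Rough singular integrals on $L^2(w)$: the power $3/2$ of the $A_2$ constant

## 1. A power weight in the plane

In $\mathbb R^2$ consider
$$Tf(x)=\text{p.v.}\int_{\mathbb R^2}f(x-y)\,\frac{\mathrm{sgn}(y_1)}{|y|^2}\,dy .$$
The kernel is homogeneous of degree $-2$, has mean zero on circles, and jumps across the line $y_1=0$. Fix $0<\epsilon\le 1$, put $w(x)=|x|^{2-\epsilon}$ and $\sigma=1/w=|x|^{-2+\epsilon}$, and measure functions by $\|f\|_{L^2(w)}^2=\int|f|^2w$. How large is the norm of $T$ on $L^2(w)$?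

Test it on $f_k=\min(\sigma,k)1_{B(0,1)}$. First,
$$\|f_k\|_{L^2(w)}^2\le\int_{B(0,1)}\sigma^2w=\int_{B(0,1)}\sigma=2\pi\int_0^1r^{\epsilon-1}dr=\frac{2\pi}\epsilon .$$
Next, let $|x|\ge4$, $x_1\ge|x|/2$ and $|y|<1$. Then $x_1-y_1\ge1>0$ and $|x-y|\le2|x|$, so $Tf_k(x)=\int f_k(y)|x-y|^{-2}dy\ge\frac1{4|x|^2}\int f_k$. The sector $x_1\ge|x|/2$ has opening $2\pi/3$, hence
$$\|Tf_k\|_{L^2(w)}^2\ge\frac1{16}\Big(\int f_k\Big)^2\frac{2\pi}3\int_4^\infty r^{-4}r^{2-\epsilon}r\,dr=\frac1{16}\Big(\int f_k\Big)^2\frac{2\pi}3\cdot\frac{4^{-\epsilon}}\epsilon .$$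
As $k\to\infty$, $\int f_k\to2\pi/\epsilon$. Since $4^{-\epsilon}\ge\frac14$, the right side tends to at least $\pi^3/(24\epsilon^3)$. Dividing by $2\pi/\epsilon$ we find $\|T\|_{L^2(w)\to L^2(w)}\ge\pi/(\sqrt{48}\,\epsilon)$.

So the norm blows up as $\epsilon\to0$. What quantity attached to $w$ does it follow? Write $\langle f\rangle_Q=|Q|^{-1}\int_Qf$. On $Q=[-1,1]^2$ we have $\langle w\rangle_Q\ge\frac14\int_{B(0,1)}|x|^{2-\epsilon}dx=\frac14\cdot\frac{2\pi}{4-\epsilon}\ge\frac\pi8$ and $\langle\sigma\rangle_Q\ge\frac14\cdot\frac{2\pi}\epsilon=\frac\pi{2\epsilon}$. So $\langle w\rangle_Q\langle\sigma\rangle_Q\ge\pi^2/(16\epsilon)$. We shall see in (2.1) that no cube does worse than $C/\epsilon$.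

**Definition 1.1.** A weight on $\mathbb R^n$ is a locally integrable $w$ with $w>0$ a.e. Put $[w]_{A_2}=\sup_Q\langle w\rangle_Q\langle w^{-1}\rangle_Q$, the supremum over all cubes, and write $w\in A_2$ if this is finite. By Cauchy–Schwarz $[w]_{A_2}\ge1$.

**Definition 1.2.** For $n\ge2$ and $\Omega\in L^\infty(S^{n-1})$ with zero average, the rough homogeneous singular integral is
$$T_\Omega f(x)=\text{p.v.}\int_{\mathbb R^n}f(x-y)\frac{\Omega(y/|y|)}{|y|^n}\,dy .$$

Our computation says: with $n=2$ and $\Omega(\theta)=\mathrm{sgn}\,\theta_1$, the norm can be at least a constant times the first power of $[w]_{A_2}$. In the other direction Hytönen, Roncal and Tapiola proved that for every $w\in A_2$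
$$\|T_\Omega\|_{L^2(w)\to L^2(w)}\le C_n\|\Omega\|_{L^\infty(S^{n-1})}[w]_{A_2}^2.\tag{1.1}$$
Between the first and the second power there is room. The question, which comes from Andrei K. Lerner, "A weak type estimate for rough singular integrals", arXiv:1705.07397 (2017), is whether the quadratic dependence can be improved: is there $\phi_n:[1,\infty)\to(0,\infty)$ with $\phi_n(t)/t^2\to0$ as $t\to\infty$ such that $\|T_\Omega\|_{L^2(w)\to L^2(w)}\le\phi_n([w]_{A_2})\|\Omega\|_\infty$ for all $\Omega$ with zero average and all $w\in A_2$? The answer is yes, with $\phi_n(t)=C_nt^{3/2}(1+\log t)$.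

**Theorem 1.** For $n\ge2$ there is $C_n$ such that for all $\Omega\in L^\infty(S^{n-1})$ with zero average and all $w\in A_2$,
$$\|T_\Omega\|_{L^2(w)\to L^2(w)}\le C_n\|\Omega\|_\infty\,[w]_{A_2}^{3/2}\,(1+\log[w]_{A_2}).$$

**Theorem 2.** There is $c_n>0$ such that for every $t\ge1$ there are $w$ with $[w]_{A_2}\le t$ and $\Omega$ with zero average, $\|\Omega\|_\infty\le1$, such that $\|T_\Omega\|_{L^2(w)\to L^2(w)}\ge c_nt^{3/2}$.

Theorem 1 answers the question. Theorem 2 says that the power $3/2$ cannot be lowered. Whether the logarithm can be removed is not settled here.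

## 2. Weights, grids and the classical theorems used

**Notation.** $C,c>0$ depend only on $n$ and may change from line to line. We fix $w\in A_2$, $t=[w]_{A_2}$, $\sigma=w^{-1}$, so $[\sigma]_{A_2}=t$. For a measure $\mu$, $\langle f\rangle^\mu_Q=\mu(Q)^{-1}\int_Qf\,d\mu$; we write $\sigma(E)=\int_E\sigma$, $w(E)=\int_Ew$. The side length of a cube is $\ell(Q)$, $\mathrm{sc}(Q)=\log_2\ell(Q)$, and $aQ$ is the concentric dilate. Distances between points and cubes are in the sup norm. Dyadic cubes are half open and $\mathcal D$ is the standard dyadic grid. By linearity (real and imaginary parts, scaling) we assume $\Omega$ real and $\|\Omega\|_\infty\le1$. $\hat f(\xi)=\int f(x)e^{-ix\cdot\xi}dx$.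

**Power weights.** *For $0<\epsilon\le1$ and $u(x)=|x|^{n-\epsilon}$ on $\mathbb R^n$,*
$$[u]_{A_2}\le C/\epsilon.\tag{2.1}$$
Let $Q$ have side $\ell$. If the Euclidean distance $m$ from $0$ to $Q$ is at least $\mathrm{diam}\,Q$, then $m\le|x|\le2m$ on $Q$, $u$ varies by a factor at most $2^n$, and $\langle u\rangle_Q\langle u^{-1}\rangle_Q\le2^n$. Otherwise $|x|\le2\sqrt n\,\ell$ on $Q$, so $\langle u\rangle_Q\le(2\sqrt n\,\ell)^{n-\epsilon}$ and $\langle u^{-1}\rangle_Q\le\ell^{-n}|S^{n-1}|\int_0^{2\sqrt n\ell}r^{\epsilon-1}dr=\ell^{-n}|S^{n-1}|(2\sqrt n\,\ell)^\epsilon/\epsilon$. The product is at most $(2\sqrt n)^n|S^{n-1}|/\epsilon$.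

**The operator on $L^2(w)$.** For $f\in C_c^\infty$ the principal value exists everywhere: by zero average, near $y=0$ we may replace $f(x-y)$ by $f(x-y)-f(x)=O(|y|)$, and $|y|^{1-n}$ is locally integrable. On $L^2(w)$, $T_\Omega$ is the extension by density from $C_c^\infty$. *If $T_\Omega$ is bounded on $L^2(w)$ and $f$ is bounded with compact support, then for a.e. $x\notin\mathrm{supp} f$*
$$T_\Omega f(x)=\int f(y)\,\Omega\Big(\frac{x-y}{|x-y|}\Big)\frac{dy}{|x-y|^n}.\tag{2.2}$$
Mollify: $f_k\in C_c^\infty$ are uniformly bounded with supports in one compact set, shrinking to $\mathrm{supp}f$, and $f_k\to f$ a.e. Since $w$ is locally integrable, $f_k\to f$ in $L^2(w)$, so $T_\Omega f_k\to T_\Omega f$ in $L^2(w)$ and a.e. along a subsequence. For $x\notin\mathrm{supp}f$ the kernel is bounded on the supports of $f_k$, $k$ large, and dominated convergence gives (2.2). This is what was used in Section 1.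

**Duality.** Since $\int fg=\int fw^{1/2}\,g\sigma^{1/2}$, the dual of $L^2(w)$ under the unweighted pairing $\langle f,g\rangle=\int fg$ is $L^2(\sigma)$. Bounded functions with compact support are dense in both spaces. So to bound an operator on $L^2(w)$ by $CM$ it suffices to prove $|\langle Sf,g\rangle|\le M\|f\|_{L^2(w)}\|g\|_{L^2(\sigma)}$ for $f,g\ge0$ bounded with compact support. For such $f,g$ we write $f=h\sigma$, $g=kw$; then
$$\|h\|:=\|h\|_{L^2(\sigma)}=\|f\|_{L^2(w)},\qquad\|k\|:=\|k\|_{L^2(w)}=\|g\|_{L^2(\sigma)} .$$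

**Shifted grids (one-third trick).** There are $3^n$ dyadic grids $\mathcal D^\alpha$, with side lengths $2^k$, such that every cube $Q$ lies in some $P\in\bigcup_\alpha\mathcal D^\alpha$ with $\ell(P)\le6\ell(Q)$. For instance, on the line $[-\frac1{10},\frac1{10})$ lies in no standard dyadic interval, but it lies in $[-\frac23,\frac13)$, an interval of the grid $\{2^{-k}([0,1)+m+(-1)^k/3)\}$.

For a measure $\mu$ positive and finite on cubes, $M_\alpha^\mu h(x)=\sup_{x\in P\in\mathcal D^\alpha}\langle|h|\rangle_P^\mu$ is bounded on $L^p(\mu)$, $p>1$, with a constant depending only on $p$.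

**Sparse families.** A family of cubes is sparse if there are pairwise disjoint $E_F\subset F$ with $|E_F|\ge\frac12|F|$. For example the intervals $F_j=[0,2^{-j})$, with $E_{F_j}=[2^{-j-1},2^{-j})$.

**Lemma 3.** Let the cubes $F$ form a sparse family and let $F\subset\tilde F\in\mathcal D^{\alpha(F)}$. Then for all $h,k\ge0$
$$\sum_F|F|\,\langle h\sigma\rangle_{\tilde F}\langle kw\rangle_{\tilde F}\le Ct\,\|h\|_{L^2(\sigma)}\|k\|_{L^2(w)} .$$
In particular, with $F^\sharp=201F$,
$$\sum_F|F|\,\langle f\rangle_{F^\sharp}\langle g\rangle_{F^\sharp}\le Ct\|h\|\|k\|.\tag{2.3}$$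

*Proof.* We have $\langle h\sigma\rangle_{\tilde F}=\langle\sigma\rangle_{\tilde F}\langle h\rangle^\sigma_{\tilde F}$, likewise for $kw$, and $\langle\sigma\rangle_{\tilde F}\langle w\rangle_{\tilde F}\le t$. Also $|F|\le2|E_F|=2\int_{E_F}\sigma^{1/2}w^{1/2}$, and on $E_F$ the averages of $h,k$ are at most $M_\alpha^\sigma h$, $M_\alpha^wk$ with $\alpha=\alpha(F)$. So the sum is at most $2t\sum_\alpha\int M_\alpha^\sigma h\,\sigma^{1/2}\,M_\alpha^wk\,w^{1/2}\,dx$; use Cauchy–Schwarz. For (2.3) choose $\tilde F\supset F^\sharp$ with $\ell(\tilde F)\le C\ell(F)$ by the one-third trick; then $\langle f\rangle_{F^\sharp}\le C\langle f\rangle_{\tilde F}$. $\square$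

**Three theorems that we quote.**

(H) Hytönen's $A_2$ theorem (Ann. of Math. 2012): if $T$ has $L^2$ norm $\le1$ and a kernel with $|K(x,y)|\le|x-y|^{-n}$ and $|\nabla_{x,y}K|\le|x-y|^{-n-1}$, then $\|T\|_{L^2(w)\to L^2(w)}\le C[w]_{A_2}$.

(RH) Hytönen–Pérez (Anal. PDE 2013): there is $c\in(0,1]$ such that for $\varepsilon=c/t$ and $v\in\{w,\sigma\}$, $\langle v^{1+\varepsilon}\rangle_Q\le(2\langle v\rangle_Q)^{1+\varepsilon}$ for all cubes $Q$.

(SW) Stein–Weiss: if a linear operator has norms $M_0,M_1$ on $L^2(w_0),L^2(w_1)$, it has norm at most $M_0^{1-\theta}M_1^\theta$ on $L^2(w_0^{1-\theta}w_1^\theta)$, $0<\theta<1$.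

From (RH) we extract an entropy bound. Since $\log u\le u^\varepsilon/\varepsilon$,
$$\int_Qv\log\frac v{\langle v\rangle_Q}\le\varepsilon^{-1}|Q|\,\langle v^{1+\varepsilon}\rangle_Q\langle v\rangle_Q^{-\varepsilon}\le Ct\,v(Q),\qquad v\in\{w,\sigma\}.\tag{2.4}$$
To see what this measures, take on the line $v=x^{\epsilon-1}$, $Q=(0,1)$. Then $\langle v\rangle_Q=1/\epsilon$ and $\int_0^1v\log(\epsilon v)=\frac{\log\epsilon}\epsilon+\frac{1-\epsilon}{\epsilon^2}$, which is $v(Q)(\epsilon^{-1}-1+\log\epsilon)$: the entropy per unit mass is about $1/\epsilon$, and the mass of $v$ is spread evenly over about $1/\epsilon$ dyadic scales near $0$.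

**Two easy cases of the question.** If $w\equiv1$, Plancherel gives a bound $C\|\Omega\|_\infty$; the computation is in Section 4. If $\Omega$ is $C^1$, the kernel satisfies the hypotheses of (H) up to a constant depending on $\Omega$, and we get a bound linear in $t$. All the difficulty is that for rough $\Omega$ the constant must depend on $\|\Omega\|_\infty$ only.

## 3. A lattice of singularities: proof of Theorem 2

We begin with the lower bound, since it shows which configuration a proof of Theorem 1 has to survive.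

**One pair of points.** In Section 1 the weight has one singular point. Let now $\sigma$ be singular at a point $a$ and $w$ at a point $b$, at distance about $1$: $w=(|x-a|/\rho)^{n-1/\tau}$ on $B(a,\rho)$, $w=(\rho/|x-b|)^{n-1/\tau}$ on $B(b,\rho)$, $w=1$ elsewhere. Then $\sigma(B(a,\rho))=w(B(b,\rho))=|S^{n-1}|\rho^n\tau$. A cube of side about $1$ containing both balls has $\langle w\rangle\langle\sigma\rangle$ of size about $(1+\rho^n\tau)^2$, and we want this to be at most $C\tau$; so we take $\rho^n\approx\tau^{-1/2}$. Testing on $f=\sigma1_{B(a,\rho)}$ and $g=w1_{B(b,\rho)}$, for a kernel of size about $1$ between the balls, the pairing is about $(\sqrt\tau)^2=\tau$, while $\|f\|_{L^2(w)}\|g\|_{L^2(\sigma)}\approx\sqrt\tau$. The ratio is only $\sqrt\tau$. But one pair uses the kernel at one scale. A lattice of such points with spacing $2^{-m}$ in a unit cube uses $m$ scales at once, and if the kernel is positive at all of them we gain a factor $m$. With $m\approx\tau$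 this gives $\tau^{3/2}$. The mean zero condition on $\Omega$ does not prevent this, since finitely many directions can be charged by a set of small measure.

**Step 1: the weight.** The purpose is to define $w$ and verify $[w]_{A_2}\le C_1\tau$. Let $\tau\ge1$, $m=\lceil\tau\rceil$, $r_0=2^{-m}$. For $l\in\mathbb Z^n$ put $a_l=r_0l$, $b_l=r_0(l+(\frac12,\dots,\frac12))$; distinct points among these are at Euclidean distance at least $r_0/2$. Let $\rho=\frac18r_0\tau^{-1/(2n)}\le r_0/8$ and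
$$w=\Big(\frac{|x-a_l|}\rho\Big)^{n-1/\tau}\text{ on }B(a_l,\rho),\qquad w=\Big(\frac\rho{|x-b_l|}\Big)^{n-1/\tau}\text{ on }B(b_l,\rho),\qquad w=1\text{ elsewhere}.$$
We have $\int_{B(b_l,\rho)}w=|S^{n-1}|\rho^{n-1/\tau}\int_0^\rho r^{1/\tau-1}dr=|S^{n-1}|\rho^n\tau$, and $\sigma(B(a_l,\rho))$ is the same.

If $\ell(Q)\ge r_0/(8\sqrt n)$, then $Q$ meets at most $C|Q|r_0^{-n}$ balls $B(b_l,\rho)$, so $\langle w\rangle_Q\le1+C(\rho/r_0)^n\tau\le C\sqrt\tau$; likewise $\langle\sigma\rangle_Q\le C\sqrt\tau$. The product is at most $C\tau$.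

If $\ell(Q)<r_0/(8\sqrt n)$, then $\mathrm{diam}\,Q+2\rho<r_0/8+r_0/4<r_0/2$, so $Q$ meets at most one of the balls. If it meets none, $w=1$ on $Q$. Otherwise on $Q$ one of $w,\sigma$ equals a translate and dilate of $\min(1,u)$ with $u=|x|^{n-1/\tau}$, the other of $\max(1,u^{-1})$. Over any cube,
$$\langle\min(1,u)\rangle\langle\max(1,u^{-1})\rangle\le\langle\min(1,u)\rangle(1+\langle u^{-1}\rangle)\le1+\langle u\rangle\langle u^{-1}\rangle\le1+[u]_{A_2}\le C\tau$$
by (2.1). So $[w]_{A_2}\le C_1\tau$, and we may take $C_1\ge1$.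

**Step 2: the function $\Omega$.** It should be positive in all directions between lattice points. Let $\Gamma=\{0,\dots,2^m-1\}^n$, $\#\Gamma=r_0^{-n}$, and $\delta=r_02^{-qm}$ with an integer $q=q_n\ge4$ to be chosen. Since $\tau^{1/(2n)}\le m\le2^m$ and $m\ge1$, $2^{-qm}\le2^{-3}2^{-m}\le\frac18\tau^{-1/(2n)}$, so $\delta\le\rho$. Let $E\subset S^{n-1}$ be the set of directions $\frac{x-y}{|x-y|}$ with $x\in B(b_{l'},\delta)$, $y\in B(a_l,\delta)$, $l,l'\in\Gamma$. For given $l,l'$, $x-y$ differs from $b_{l'}-a_l$, which has length at least $r_0/2$, by at most $2\delta$. So $E$ is covered by $2^{2mn}$ caps of radius $C\delta/r_0=C2^{-qm}$ and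
$$|E|\le C2^{2mn-qm(n-1)}\le\tfrac14|S^{n-1}|$$
if $q$ is large, because $n\ge2$ and $m\ge1$. Put $\Omega=1_E-|E|/|S^{n-1}|$. Then $\Omega$ has zero average, $\|\Omega\|_\infty\le1$, and $\Omega\ge\frac34$ on $E$.

**Step 3: test functions.** Let $f=\sigma1_{\bigcup_{l\in\Gamma}B(a_l,\delta)}$, $g=w1_{\bigcup_{l\in\Gamma}B(b_l,\delta)}$. Then $\sigma(B(a_l,\delta))=|S^{n-1}|\rho^n\tau(\delta/\rho)^{1/\tau}$. As $\delta/\rho\ge\delta/r_0=2^{-qm}$ and $m\le\tau+1\le2\tau$, we have $1\ge(\delta/\rho)^{1/\tau}\ge2^{-2q}$. So $\sigma(B(a_l,\delta))$ is comparable to $\rho^n\tau$, that is, to $r_0^n\sqrt\tau$; likewise $w(B(b_l,\delta))$. Since $\sigma^2w=\sigma$,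
$$\|f\|_{L^2(w)}^2=\sum_{l\in\Gamma}\sigma(B(a_l,\delta))\le C\sqrt\tau,\qquad\|g\|_{L^2(\sigma)}^2\le C\sqrt\tau .$$

**Step 4: the pairing.** We may assume that $T_\Omega$ is bounded on $L^2(w)$. The supports of $f,g$ are at positive distance and the kernel is positive between them. Apply the operator bound to the bounded functions $\min(f,k)$, $\min(g,k)$, use (2.2), and let $k\to\infty$ (monotone convergence). Since $|x-y|\le|a_l-b_{l'}|+2\delta\le2|a_l-b_{l'}|$,
$$C\sqrt\tau\,\|T_\Omega\|\ge\iint\Omega\Big(\frac{x-y}{|x-y|}\Big)\frac{f(y)g(x)}{|x-y|^n}\,dy\,dx\ge c\,(r_0^n\sqrt\tau)^2\sum_{l,l'\in\Gamma}|a_l-b_{l'}|^{-n}\ge c\,r_0^n\tau\sum_{l,l'\in\Gamma}(1+|l-l'|)^{-n}.$$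
For each $l\in\Gamma$ the inner sum is at least $cm$: in every coordinate one of the two directions leaves room for $2^{m-1}$ steps, so with suitable signs $\Gamma$ contains all $l'$ with $l'_i=l_i\pm k_i$, $0\le k_i\le2^{m-1}$. For $1\le j\le m-1$ the shell $2^{j-1}<\max k_i\le2^j$ has at least $c2^{jn}$ points, all with $|k|\le\sqrt n\,2^j$, and contributes at least $c$; the term $l'=l$ contributes $1$. Hence
$$C\sqrt\tau\,\|T_\Omega\|\ge c\,r_0^n\tau\cdot r_0^{-n}\cdot m\ge c\tau^2,\qquad\text{i.e. }\|T_\Omega\|_{L^2(w)\to L^2(w)}\ge c\tau^{3/2}.$$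

**Step 5: all $t\ge1$.** For $t\ge C_1$ take $\tau=t/C_1$. For $1\le t<C_1$ take $w\equiv1$ and $\Omega=\mathrm{sgn}\,\theta_1$, for which $T_\Omega\ne0$, and decrease $c_n$. This proves Theorem 2. $\blacksquare$

The masses in this example are concentrated, on both sides, at depth about $\tau$ scales below the scales at which the kernel acts. We shall meet this configuration in the upper bound: there it is the part that cancellation does not handle.

## 4. Smooth pieces $S_N^J$ and their decay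

We now start on Theorem 1. This section breaks $T_\Omega$ into pieces, each of which is a smooth convolution operator. The smoothness gets worse with $N$, while the unweighted norm decays.

Choose $\varphi\in C_c^\infty$, $\varphi\ge0$, supported in $[\frac18,\frac12]$, with $\sum_{s\in\mathbb Z}\varphi(2^{-s}r)=1$ for $r>0$ (for example $\varphi(r)=\chi(r)-\chi(2r)$ with $\chi$ nonincreasing and smooth, $1$ for $r\le\frac14$ and $0$ for $r\ge\frac12$). Put
$$K_s(x)=\Omega(x/|x|)\,|x|^{-n}\varphi(2^{-s}|x|).$$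
Let $\zeta\in C_c^\infty(B(0,\frac18))$ be even with $\int\zeta=1$, and $\zeta_k=2^{-kn}\zeta(2^{-k}\cdot)$. For $N=1,2,4,8,\dots$ let
$$\Psi_s=\zeta_{s-2N}-\zeta_{s-N},\quad\Theta_s=\zeta_{s-2N}+\zeta_{s-N},\quad K_s^N=K_s*\Psi_s*\Theta_s,\quad K_s^0=K_s*\zeta_{s-1}*\zeta_{s-1},$$
$$S_N^Jf=\sum_{|s|\le J}K_s^N*f,\qquad T_0^Jf=\sum_{|s|\le J}K_s^0*f .$$
Since $\Psi_s*\Theta_s=\zeta_{s-2N}*\zeta_{s-2N}-\zeta_{s-N}*\zeta_{s-N}$, the sum telescopes: $K_s^0+\sum_{N\le N'}K_s^N=K_s*\zeta_{s-2N'}*\zeta_{s-2N'}$ (sum over powers of two). Hence $K_s*f=K_s^0*f+\sum_NK_s^N*f$ in $L^2$.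

**Size and smoothness.** From $|K_s|\le C2^{-sn}1_{|x|\le2^{s-1}}$ and $\|\nabla(\zeta_k*\zeta_k)\|_1\le C2^{-k}$,
$$|K_s^N|\le C2^{-sn}1_{|x|<2^s},\qquad|\nabla K_s^N|\le C2^{-sn}2^{-(s-2N)}.\tag{4.1}$$
(The support: $2^{s-1}+2\cdot\frac18 2^{s-N}<2^s$.)

**Fourier bounds.** In polar coordinates $\hat K_0(\xi)=\int_{S^{n-1}}\Omega(\theta)\eta_0(\theta\cdot\xi)\,d\theta$, where $\eta_0(u)=\int\varphi(r)r^{-1}e^{-iru}dr$ is a Schwartz function. From $|\eta_0(u)|\le C|u|^{-1/2}$, with $\xi'=\xi/|\xi|$,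
$$|\hat K_0(\xi)|\le C|\xi|^{-1/2}\int_{S^{n-1}}|\theta\cdot\xi'|^{-1/2}d\theta\le C|\xi|^{-1/2},$$
the last integral being finite for $n\ge2$. Since $\Omega$ has zero average we may replace $\eta_0(\theta\cdot\xi)$ by $\eta_0(\theta\cdot\xi)-\eta_0(0)$, so $|\hat K_0(\xi)|\le C|\xi|$. With $u=2^s|\xi|$ this reads $|\hat K_s(\xi)|\le C\min(u,u^{-1/2})$. Because $\hat\zeta(0)=1$ and $\hat\zeta$ is Schwartz,
$$|\hat\Psi_s(\xi)|\le C\min\big(1,\,2^{-N}u,\,(2^{-2N}u)^{-1}\big),\qquad|\hat\Theta_s|\le C .$$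
Now sum over $s$, that is, over $u$ in a geometric progression of ratio $2$. In $\sum_s|\hat K_s^N|$, the terms with $u\le1$ are at most $C2^{-N}u^2$, those with $1\le u\le2^N$ at most $C2^{-N}u^{1/2}$, those with $u\ge2^N$ at most $Cu^{-1/2}$; the total is $C2^{-N/2}$. In $\sum_s|\hat\Psi_s|^2$ there are at most $N+1$ terms with $2^N\le u\le2^{2N}$ and geometric tails. So
$$\sum_s|\hat K_s^N(\xi)|\le C2^{-N/2},\qquad\sum_s|\hat\Psi_s(\xi)|^2\le CN,\qquad\sum_s|\hat K_s(\xi)|+\sum_s|\hat K_s^0(\xi)|\le C.\tag{4.2}$$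
In particular $\|S_N^J\|_{2\to2}\le C2^{-N/2}$. The last bound in (4.2) is the case $w\equiv1$ of the question.

**The first pieces.** Let $N_0=N_0(n)$ be a large power of $2$, fixed later. Summing (4.1), and its analogue for $K_s^0$, over $2^s>|x|$, the kernels of $T_0^J$ and of $S_N^J$, $N<N_0$, are bounded by $C|x|^{-n}$ with gradients bounded by $C|x|^{-n-1}$, uniformly in $J$. By (4.2) and (H) their norms on $L^2(w)$ are at most $Ct$.

**Returning to $T_\Omega$.** *If $\|T_0^J\|_{L^2(w)\to L^2(w)}+\sum_N\|S_N^J\|_{L^2(w)\to L^2(w)}\le M$ for all $J$, then $\|T_\Omega\|_{L^2(w)\to L^2(w)}\le M$.* $\hfill(4.3)$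

Let $f\in C_c^\infty$. As $N'\to\infty$, $T_0^Jf+\sum_{N\le N'}S_N^Jf\to\sum_{|s|\le J}K_s*f$ in $L^2$, hence a.e. along a subsequence, and Fatou's lemma gives $\|\sum_{|s|\le J}K_s*f\|_{L^2(w)}\le M\|f\|_{L^2(w)}$. Now let $J\to\infty$ with $x$ fixed. The function $\chi_J(r)=\sum_{|s|\le J}\varphi(2^{-s}r)$ has values in $[0,1]$, is $1$ on $(2^{-J-2},2^{J-2})$ and vanishes for $r<2^{-J-3}$. If $J$ is so large that $f(x-y)=0$ for $|y|\ge2^{J-2}$, then $\sum_{|s|\le J}K_s*f(x)$ differs from the integral over $|y|>2^{-J-2}$ by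
$$\int_{2^{-J-3}\le|y|\le2^{-J-2}}\frac{\Omega(y/|y|)}{|y|^n}\chi_J(|y|)\,(f(x-y)-f(x))\,dy=O(2^{-J}\|\nabla f\|_\infty),$$
where $f(x)$ could be subtracted because $\Omega$ has zero average. So $\sum_{|s|\le J}K_s*f\to T_\Omega f$ pointwise, and Fatou's lemma and density finish the proof of (4.3).

It remains to bound $S_N^J$ on $L^2(w)$ with a good dependence on $N$ and $t$.

## 5. Stopping cubes, good parts and bad parts

Fix $N=2^r$, $J$, and $f,g\ge0$ bounded with compact support. We reduce $\langle S_N^Jf,g\rangle$ to local pieces and estimate everything that can be estimated by the size of the kernel, its smoothness, or Plancherel. An integer cut $I$, $4\le I\le4N$, is kept free; its choice is the subject of Sections 6 and 8.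

**Step 1: stopping cubes.** We want a sparse family of cubes $F$ such that near $F$, outside an exceptional set, $f$ and $g$ are bounded by their averages. Start $\mathcal F$ with all $F\in\mathcal D$ with $\mathrm{sc}(F)=J$. Given $F\in\mathcal F$ put $F^\sharp=201F$, $f_F=f1_{F^\sharp}$, $g_F=g1_{F^\sharp}$, $a=\langle f\rangle_{F^\sharp}$, $b=\langle g\rangle_{F^\sharp}$. If $ab=0$, let $\mathrm{ch}(F)=\emptyset$. Otherwise let
$$O=O_F=\{Mf_F>Aa\}\cup\{Mg_F>Ab\},$$
with $M$ the uncentered maximal operator over open cubes. Then $O$ is open, and by the weak type bound $|O|\le C\,201^n|F|/A\le\frac12|F|$ for $A=A_n$ large. Let $\mathcal W$ be the set of maximal $R\in\mathcal D$ with $9R\subset O$. They exist since $|O|<\infty$, and they partition $O$. If $R\in\mathcal W$ meets $F$, then $R\subsetneq F$, for otherwise $F\subset O$. Let $\mathrm{ch}(F)=\{R\in\mathcal W:R\subset F\}$, put these cubes into $\mathcal F$, and iterate. With $E_F=F\setminus\bigcup\mathrm{ch}(F)$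 we have $|E_F|\ge\frac12|F|$, and these sets are pairwise disjoint: $\mathcal F$ is sparse.

Let $\mathrm{Tree}(F)$ be the set of dyadic $Q\subset F$ not contained in a cube of $\mathrm{ch}(F)$; note $F\in\mathrm{Tree}(F)$. Each $Q\in\mathcal D$ with $\mathrm{sc}(Q)\le J$ lies in exactly one tree, that of the minimal $F\in\mathcal F$ containing it. By (4.1), on a cube $Q$ with $\mathrm{sc}(Q)=s$ the function $K_s^N*f$ depends only on $f1_{3Q}$, and $3Q\subset3F$ if $Q\subset F$. So
$$\langle S_N^Jf,g\rangle=\sum_{F\in\mathcal F}\Lambda_F,\quad\Lambda_F=\sum_{s=-J}^{\mathrm{sc}(F)}\langle K_s^N*(f1_{3F}),g1_{E_s}\rangle,\quad E_s=\bigcup\{Q\in\mathrm{Tree}(F):\mathrm{sc}(Q)=s\}.\tag{5.1}$$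
If $ab=0$ then $\Lambda_F=0$. From now on fix $F$ with $ab\ne0$; sums over $s$ run over $-J\le s\le\mathrm{sc}(F)$.

**Step 2: geometry.** These four facts say that tree cubes see $f$ and $g$ with bounded averages, and that the exceptional cubes near a tree cube are not larger than it.

(W0) *If $Q\in\mathrm{Tree}(F)$ then $9Q\not\subset O$. Hence $\int_Pf_F\le Ca|P|$ and $\int_Pg_F\le Cb|P|$ for every cube $P$ meeting $9Q$ with $\ell(P)\ge\ell(Q)$.* If $9Q\subset O$, then $Q$ lies in some $R\in\mathcal W$; $R$ meets $F$, so $R\in\mathrm{ch}(F)$, a contradiction. For the second claim, every point of $9Q$ is within $9\ell(Q)\le9\ell(P)$ of $P$, so the open cube $20P$ contains $9Q$, hence a point $x\notin O$, and $\langle f_F\rangle_{20P}\le Mf_F(x)\le Aa$; likewise for $g$.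

(W1) *If $R\in\mathcal W$, then $\int_Pf_F\le Ca|P|$ and $\int_Pg_F\le Cb|P|$ for all cubes $P$ meeting $R$ with $\ell(P)\ge\ell(R)$. Off $O$, $f_F\le Aa$ and $g_F\le Ab$ a.e.* The dyadic parent $\hat R$ has $9\hat R\not\subset O$. Every point of $9\hat R$ is within $18\ell(R)\le18\ell(P)$ of $P$, so the open cube $40P$ contains $9\hat R$; conclude as before. The second claim is Lebesgue differentiation.

(W2) *If $Q\in\mathrm{Tree}(F)$ and $R\in\mathcal W$ meets $3Q$, then $\ell(R)\le\ell(Q)$.* Otherwise $\ell(R)\ge2\ell(Q)$, and every point of $9Q$ is within $(\frac92+\frac32)\ell(Q)=6\ell(Q)\le3\ell(R)$ of $R$. So $9Q\subset9R\subset O$, contradicting (W0).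

(W3) *Let $Q\in\mathcal D$, $Q\subset F$, $\mathrm{sc}(Q)=s$, and let $R\in\mathcal W$ meet $3Q$ with $\mathrm{sc}(R)\le s-4$. Then $Q\in\mathrm{Tree}(F)$.* Otherwise $Q\subset R'\in\mathrm{ch}(F)$. Let $R''\supset R$ be dyadic with $\ell(R'')=\ell(R')/8\ge2^{s-3}$; so $R''\supsetneq R$, and $R''$ meets $3Q\subset3R'$. Any point of $9R''$ is within $5\ell(R'')$ of any point of $R''$, so within $\ell(R')+\frac58\ell(R')<4\ell(R')$ of $R'$. Thus $9R''\subset9R'\subset O$, contradicting the maximality of $R$.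

**Step 3: decomposition.** We split $f$ and $g$ into bounded parts and mean zero parts. By (W2) with $Q=F$, every $R\in\mathcal W$ meeting $3F$ has $\ell(R)\le\ell(F)$, hence $R\subset3F$. So $\mathcal W_1=\{R\in\mathcal W:R\subset3F\}$ partitions $O\cap3F$, and $\mathrm{ch}(F)$ partitions $O\cap F$. Put
$$\beta_R=(f-\langle f\rangle_R)1_R\ (R\in\mathcal W_1),\quad\gamma_R=(g-\langle g\rangle_R)1_R\ (R\in\mathrm{ch}(F)),\quad f1_{3F}=f_0+\sum_{\mathcal W_1}\beta_R,\quad g1_F=g_0+\sum_{\mathrm{ch}(F)}\gamma_R .$$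
By (W1) (with $P=R$ on the cubes),
$$|f_0|\le Ca1_{3F},\quad|g_0|\le Cb1_F,\quad|\beta_R|\le(f+Ca)1_R,\quad|\gamma_R|\le(g+Cb)1_R,\quad\sum_R\|\beta_R\|_1\le Ca|F|,\quad\sum_R\|\gamma_R\|_1\le Cb|F|.\tag{5.2}$$

Relative to $s$, call a cube $R$ with $\mathrm{sc}(R)\le s$ *shallow* if $\mathrm{sc}(R)>s-I$, *deep* if $s-4N<\mathrm{sc}(R)\le s-I$, *tail* if $\mathrm{sc}(R)\le s-4N$. Each $R$ is shallow for $I$ and deep for at most $4N$ values of $s$. Three observations:

* On $E_s$, $K_s^N*\beta_R\ne0$ only if $R$ meets $3Q$ for some $Q\in\mathrm{Tree}(F)$, $\mathrm{sc}(Q)=s$; by (W2) then $\mathrm{sc}(R)\le s$.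
* If $R\in\mathrm{ch}(F)$ meets $E_s$, it meets some $Q\in\mathrm{Tree}(F)$ with $\mathrm{sc}(Q)=s$; as $Q\not\subset R$, we get $R\subsetneq Q$, so $R\subset E_s$ and $\mathrm{sc}(R)<s$.
* If $R\in\mathrm{ch}(F)$ is deep or tail and $s\le\mathrm{sc}(F)$, then the dyadic $Q\supset R$ with $\mathrm{sc}(Q)=s$ satisfies $Q\subset F$. As $I\ge4$, (W3) gives $Q\in\mathrm{Tree}(F)$; so $R\subset E_s$.

Let $\beta_s,\beta_s^{\mathrm{sh}},\beta_s^{\mathrm{tl}}$ be the sums of $\beta_R$ over deep, shallow, tail $R\in\mathcal W_1$, and $\gamma_s,\gamma_s^{\mathrm{sh}},\gamma_s^{\mathrm{tl}}$ the sums of $\gamma_R$ over deep, shallow, tail $R\in\mathrm{ch}(F)$ with $R\subset E_s$. By the first two observations we may, in the pairing below, replace $f1_{3F}$ by $f_0+\beta_s+\beta_s^{\mathrm{sh}}+\beta_s^{\mathrm{tl}}$, and $g1_{E_s}=g_01_{E_s}+\gamma_s+\gamma_s^{\mathrm{sh}}+\gamma_s^{\mathrm{tl}}$. Thus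
$$\langle K_s^N*(f1_{3F}),g1_{E_s}\rangle=\langle K_s^N*(\beta_s^{\mathrm{tl}}+\beta_s^{\mathrm{sh}}),g1_{E_s}\rangle+\langle K_s^N*(f_0+\beta_s),\gamma_s^{\mathrm{tl}}+\gamma_s^{\mathrm{sh}}\rangle+\langle K_s^N*(f_0+\beta_s),g_01_{E_s}+\gamma_s\rangle,\tag{5.3}$$
$$\sum_s\|\beta_s\|_1\le CNa|F|,\qquad\sum_s\|\gamma_s\|_1\le CNb|F|.\tag{5.4}$$

**Step 4: tails.** Here the bad cube is so small that the smoothness of $K_s^N$ wins. By mean zero and (4.1), $|K_s^N*\beta_R|\le C2^{-sn}2^{\mathrm{sc}(R)-s+2N}\|\beta_R\|_1$, and the support lies within $2^s$ of $R$. It meets at most $C$ cubes $Q\in\mathrm{Tree}(F)$ with $\mathrm{sc}(Q)=s$, and $\int_Qg\le Cb|Q|$ by (W0). So $|\langle K_s^N*\beta_R,g1_{E_s}\rangle|\le C2^{\mathrm{sc}(R)-s+2N}\|\beta_R\|_1b$. Summing over $s\ge\mathrm{sc}(R)+4N$ and then over $R$ we get at most $C2^{-2N}ab|F|$. For a tail $\gamma_R$ with $R\subset Q\in\mathrm{Tree}(F)$, $\mathrm{sc}(Q)=s$, the function $K_s^N(-\cdot)*\gamma_R$ obeys the analogous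 bound and is supported in $\overline{3Q}$, where $|f_0+\beta_s|\le f_F+Ca$ and so $\int_{3Q}|f_0+\beta_s|\le Ca|Q|$ by (W0). These terms also sum to at most $C2^{-2N}ab|F|$.

**Step 5: shallow cubes.** Here we use only $|K_s^N|\le C2^{-sn}$. In the same way
$$|\langle K_s^N*\beta_R,g1_{E_s}\rangle|\le C\|\beta_R\|_1b,\qquad|\langle K_s^N*(f_0+\beta_s),\gamma_R\rangle|\le Ca\|\gamma_R\|_1 .$$
Summing over $I$ values of $s$ and over $R$: at most $CI\,ab|F|$.

**Step 6: good against good.** Plancherel handles this part. For $s\le\mathrm{sc}(F)$ we have $1_{E_s}=1_F-\sum1_{R'}$, the sum over $R'\in\mathrm{ch}(F)$ with $\mathrm{sc}(R')\ge s$. By (4.2), $\sum_s|\langle K_s^N*f_0,g_0\rangle|\le C2^{-N/2}\|f_0\|_2\|g_0\|_2\le C2^{-N/2}ab|F|$. For $s\le\mathrm{sc}(R')$, $\langle K_s^N*f_0,g_01_{R'}\rangle=\langle K_s^N*(f_01_{3R'}),g_01_{R'}\rangle$, and the sum over these $s$ is at most $C2^{-N/2}ab|R'|$. Summing over the disjoint $R'\subset F$, $\sum_s|\langle K_s^N*f_0,g_01_{E_s}\rangle|\le Cab|F|$.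

Collecting Steps 3–6,
$$|\Lambda_F|\le CI\,ab|F|+\sum_s|\langle K_s^N*\beta_s,g_01_{E_s}\rangle|+\sum_s|\langle K_s^N*f_0,\gamma_s\rangle|+\Big|\sum_s\langle K_s^N*\beta_s,\gamma_s\rangle\Big|.\tag{5.5}$$

## 6. Why size estimates alone give $t^2$

The first thing to try is $I=4N$: no cube is deep, the sums in (5.5) are empty, and by (5.1), (2.3) we get, for every $N$,
$$|\langle S_N^Jf,g\rangle|\le CN\sum_{F\in\mathcal F}|F|\langle f\rangle_{F^\sharp}\langle g\rangle_{F^\sharp}\le CNt\|h\|\|k\|,\qquad\text{so}\quad\|S_N^J\|_{L^2(w)\to L^2(w)}\le CNt.\tag{6.1}$$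
To sum over $N$ we combine this with the decay of the unweighted norm.

**Lemma 4.** Let $G:[1,\infty)\to[1,\infty)$ be nondecreasing and suppose $\|S_N^J\|_{L^2(v)\to L^2(v)}\le G([v]_{A_2})$ for all $v\in A_2$. Then $\|S_N^J\|_{L^2(w)\to L^2(w)}\le C\,G(Ct)\,2^{-c'N/t}$ with $c'=c'(n)>0$.

*Proof.* Let $\varepsilon=c/t\le1$ be as in (RH). Then $\langle w^{1+\varepsilon}\rangle_Q\langle\sigma^{1+\varepsilon}\rangle_Q\le(2\langle w\rangle_Q\cdot2\langle\sigma\rangle_Q)^{1+\varepsilon}\le(4t)^{1+\varepsilon}\le Ct$, since $t^{c/t}\le C$. So $[w^{1+\varepsilon}]_{A_2}\le Ct$ and $\|S_N^J\|\le G(Ct)$ on $L^2(w^{1+\varepsilon})$. On $L^2(dx)$ the norm is at most $C2^{-N/2}$. As $w=1^{1-\theta}(w^{1+\varepsilon})^\theta$ with $\theta=\frac1{1+\varepsilon}$ and $1-\theta\ge\varepsilon/2$, (SW) gives the norm bound $(C2^{-N/2})^{1-\theta}G(Ct)^\theta\le C\,G(Ct)2^{-\varepsilon N/4}$ on $L^2(w)$. $\square$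

With (6.1) we get $\|S_N^J\|_{L^2(w)\to L^2(w)}\le CNt\,2^{-c'N/t}$. Over $N=2^r$, the terms with $N\le t$ add up to at most $Ct^2$, and those with $N=Yt$, $Y>1$, to at most $Ct^2\sum_YY2^{-c'Y}\le Ct^2$. By (4.3) this proves the quadratic bound (1.1).

Where is the loss? The interpolation makes the pieces $N\le t$ matter, and the factor $N$ in (6.1) comes from one place only: in Step 5 a bad cube $R$ is seen by $4N$ scales $s$, and at each of them we pay $\|\beta_R\|_1b$ without any gain. If $N$ could be replaced by $\sqrt N$, the sum would be about $\sum_{N\le t}t\sqrt N\approx t^{3/2}$. With the cut $I\approx\sqrt N$ Step 5 costs $\sqrt N$; what remains is to treat the deep cubes, with $I\le s-\mathrm{sc}(R)<4N$. For them the size of the kernel is not enough; we need cancellation in the rough kernel $K_s$.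

## 7. Splitting the kernel by direction

The next lemma (of Seeger type) gains a power $2^{-ci}$ when $K_s$ acts on a function that is not concentrated on cubes of side $2^{s-i}$. Here $\epsilon$-separated directions play the role of a grid on the sphere.

**Lemma 5.** Let $c_0=\frac1{2n}$, $i\ge1$, $s\in\mathbb Z$. One can write $K_s=\Gamma_{s,i}+\Upsilon_{s,i}$ (convolution operators with bounded multipliers) so that:

(a) if $u\in L^1\cap L^2$ and $\int_B|u|\le a|B|$ for every cube $B$ of side $2^{s-i}$, then $\|\Gamma_{s,i}*u\|_2^2\le C2^{-c_0i}a\|u\|_1$;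

(b) if $N\ge i$, then $\|\Upsilon_{s,i}*\Psi_s\|_{L^1}\le C2^{-i/4}$.

The same holds for the reflected kernels $K_s(-\cdot)$.

*Proof.* Reflection replaces $\Omega$ by $\Omega(-\cdot)$. As $K_s$ and $\Psi_s$ are $L^1$-normalized dilates of $K_0$ and $\Psi_0$, we may take $s=0$.

**Step 1: the splitting.** Each sector of the kernel is split according to whether the frequency is nearly orthogonal to its direction. Let $\epsilon=2^{-i/(2n)}$, $\kappa=2\epsilon$. Let $\{e_\nu\}$ be a maximal $\epsilon/2$-separated set in $S^{n-1}$, $\{E_\nu\}$ a measurable partition of $S^{n-1}$ with $E_\nu\subset\overline B(e_\nu,\epsilon/2)$, $\Omega_\nu=\Omega1_{E_\nu}$ and $K^\nu=\Omega_\nu(x/|x|)|x|^{-n}\varphi(|x|)$, so $K_0=\sum_\nu K^\nu$. Let $\Phi\in C_c^\infty(-2,2)$, $0\le\Phi\le1$, $\Phi=1$ on $[-1,1]$, and let $P_\nu$ have the multiplier $m_\nu(\xi)=\Phi(\langle\xi',e_\nu\rangle/\kappa)$. Put $\Gamma=\sum_\nu P_\nu K^\nu$ and $\Upsilon=\sum_\nu(1-P_\nu)K^\nu$.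

**Step 2: part (a).** We use that the frequency supports overlap little, and that each $K^\nu$ lives on a thin tube. If $m_\nu(\xi)\ne0$, then $e_\nu$ lies in the band $|\langle\xi',e\rangle|<2\kappa$. The caps of radius $\epsilon/4$ about the $e_\nu$ are disjoint, of measure at least $c\epsilon^{n-1}$, and lie in a band of width at most $C\kappa$ (as $\epsilon\le\kappa$), whose measure is at most $C\kappa$. So at most $C\kappa\epsilon^{-(n-1)}$ of the $m_\nu$ are nonzero at $\xi$. By Cauchy–Schwarz and Plancherel,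
$$\|\Gamma*u\|_2^2\le C\kappa\epsilon^{-(n-1)}\sum_\nu\|K^\nu*u\|_2^2 .$$
Now $|K^\nu|\le C1_{T_\nu}$ with $T_\nu=\{x/|x|\in E_\nu,\frac18\le|x|\le\frac12\}$, $|T_\nu|\le C\epsilon^{n-1}$, and $T_\nu-T_\nu$ lies in a tube of length at most $C$ and radius at most $C\epsilon$. So $|K^\nu(-\cdot)*K^\nu|\le C\epsilon^{n-1}1_{T_\nu-T_\nu}$. A translate of the tube is covered by $C\epsilon^{n-1}2^{in}$ cubes of side $2^{-i}\le\epsilon$, and on each of them $\int|u|\le a2^{-in}$. Hence $\|\,|K^\nu(-\cdot)*K^\nu|*|u|\,\|_\infty\le C\epsilon^{2(n-1)}a$ and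
$$\|K^\nu*u\|_2^2=\langle K^\nu(-\cdot)*K^\nu*u,\bar u\rangle\le C\epsilon^{2(n-1)}a\|u\|_1 .$$
There are at most $C\epsilon^{-(n-1)}$ indices, so $\|\Gamma*u\|_2^2\le C\kappa a\|u\|_1$, and $\kappa=2\cdot2^{-c_0i}$.

**Step 3: a kernel bound for symbols.** If $\kappa\ge1$ then all $m_\nu=1$ and $\Upsilon=0$; so let $\kappa<1$. Suppose a symbol $m$ is supported in $|\xi|\sim2^j$ and $|\partial^\gamma m|\le A(\kappa2^j)^{-|\gamma|}$ for $|\gamma|\le n$. Since $(1+\kappa2^j|x|)^n\le C\sum_{|\gamma|\le n}(\kappa2^j)^{|\gamma|}|x^\gamma|$, Plancherel bounds $\|(1+\kappa2^j|x|)^n\check m\|_2$ by $CA2^{jn/2}$. As $\|(1+\kappa2^j|x|)^{-n}\|_2=C(\kappa2^j)^{-n/2}$, Cauchy–Schwarz gives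
$$\|\check m\|_1\le C(\kappa2^j)^{-n/2}A2^{jn/2}=CA\kappa^{-n/2}\le CA2^{i/4}.\tag{7.1}$$
Let $1=\sum_j\psi_j(\xi)$, $\xi\ne0$, be a smooth dyadic partition, $\psi_j=\psi_0(2^{-j}\cdot)$ supported in $|\xi|\sim2^j$, and $\tilde\psi_j$ a similar function equal to $1$ on $\mathrm{supp}\,\psi_j$. As $\langle\xi',e_\nu\rangle$ is smooth and homogeneous of degree $0$ and $\kappa<1$, each derivative of $\tilde\psi_j(1-m_\nu)$ costs $C(\kappa2^j)^{-1}$; so (7.1) applies to it with $A=C$. Also $\sum_\nu\|K^\nu\|_1\le C$.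

**Step 4: part (b), $j\le i/2$.** Here $\Psi_0$ provides the smallness. Since $\int\Psi_0=0$, $\mathrm{supp}\,\Psi_0\subset\{|x|\le2^{-N}\}$ and $\|\Psi_0\|_1\le C$, $\|(\psi_j\hat\Psi_0)^\vee\|_1=\|\check\psi_j*\Psi_0\|_1\le C2^{-N}\|\nabla\check\psi_j\|_1\le C2^{j-N}$. So the sum over $\nu$ and $j\le i/2$ of the pieces $[\tilde\psi_j(1-m_\nu)]^\vee*K^\nu*(\psi_j\hat\Psi_0)^\vee$ has $L^1$ norm at most $C2^{i/4}2^{i/2-N}\le C2^{-i/4}$, because $N\ge i$.

**Step 5: part (b), $j>i/2$.** Here we integrate by parts along the rays. Where $1-m_\nu\ne0$ we have $|\langle\xi',e_\nu\rangle|>\kappa$, so for $\theta\in E_\nu$, $|\theta\cdot\xi|\ge(\kappa-\epsilon/2)|\xi|\ge\frac\kappa2|\xi|$. Integrating by parts $L$ times in $r$,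
$$\hat K^\nu(\xi)=\int\Omega_\nu(\theta)\int\big(\varphi(r)r^{-1}\big)^{(L)}(i\theta\cdot\xi)^{-L}e^{-ir\theta\cdot\xi}\,dr\,d\theta$$
(here $i$ in $i\theta\cdot\xi$ and in the exponential is the imaginary unit). So $\psi_j(1-m_\nu)\hat K^\nu$ is a superposition over $(\theta,r)$, of total mass at most $C_L\int|\Omega_\nu|$, of modulations of the symbols $\psi_j(1-m_\nu)(i\theta\cdot\xi)^{-L}$. These are bounded by $C(\kappa2^j)^{-L}$, and each derivative costs $C(\kappa2^j)^{-1}$, including those of $(\theta\cdot\xi)^{-L}$. A modulation only translates the kernel. By (7.1) each kernel has $L^1$ norm at most $C_L2^{i/4}(\kappa2^j)^{-L}$. As $n\ge2$ and $j>i/2$, $\kappa2^j\ge2^{j-i/(2n)}\ge2^{j-i/4}\ge2^{j/2}$. With $L=4$, summing over $\nu$ and $j>i/2$ gives at most $C2^{i/4}\sum_{j>i/2}2^{-2j}\le C2^{i/4}2^{-i}\le C2^{-i/4}$. Convolving with $\Psi_0$, $\|\Psi_0\|_1\le C$, changes only the constant. $\square$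

## 8. Deep cubes: sparse forms plus concentration forms

From now on $N=2^r\ge N_0$. Lemma 5 settles the interaction of deep bad parts with good parts. For deep against deep, it works if one of the two functions is not very concentrated. If both are concentrated, as in Section 3, we fall back on the size of the kernel, but we record the concentration.

**Definition 8.1.** For a grid $\mathcal D^\alpha$, $P\in\mathcal D^\alpha$, an integer $d\ge1$ and $\lambda>0$,
$$U_P^{d,\lambda}(f)=\bigcup\{R\in\mathcal D^\alpha:R\subset P,\ \ell(R)=2^{-d}\ell(P),\ \langle f\rangle_R>2^\lambda\langle f\rangle_P\},$$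
$$B^\alpha_{d,D,\lambda}(f,g)=\sum_{P\in\mathcal D^\alpha}|P|\,\langle f1_{U_P^{d,\lambda}(f)}\rangle_P\,\langle g1_{U_P^{D,\lambda}(g)}\rangle_P .$$

Example on the line: $f=1_{[0,2^{-5})}$, $P=[0,1)$, $d=5$. Only $R=[0,2^{-5})$ carries mass, with $\langle f\rangle_R=1=2^5\langle f\rangle_P$. So $U_P^{5,\lambda}(f)=[0,2^{-5})$ for $\lambda<5$ and is empty for $\lambda\ge5$. The set $U_P^{d,\lambda}(f)$ is where $f$, looked at $d$ generations below $P$, has grown by the factor $2^\lambda$.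

Let $\eta=c_0/12=\frac1{24n}$, $\lambda_I=\eta I/8$, and let $\mathcal I_N$ be the set of powers of two in $[\sqrt N,4N]$.

**Proposition 6.** For $N=2^r\ge N_0$ and $f,g\ge0$ bounded with compact support, there is a family $\mathcal F\subset\mathcal D$, with pairwise disjoint $E_F\subset F$, $|E_F|\ge\frac12|F|$, such that
$$|\langle S_N^Jf,g\rangle|\le C\sqrt N\sum_{F\in\mathcal F}|F|\langle f\rangle_{F^\sharp}\langle g\rangle_{F^\sharp}+C\sum_\alpha\sum_{I\in\mathcal I_N}\big[B^\alpha_{I,4N,\lambda_I}+B^\alpha_{4N,I,\lambda_I}\big](f,g),$$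
where in the forms $B$ only the finitely many scales $\ell(P)=2^{s+6}$, $|s|\le J$, are summed.

*Proof.* We use the construction of Section 5. Let $I_j=2^{\lceil r/2\rceil+j}$, $0\le j\le m$, with $I_m=N$; then $\sqrt N\le I_0\le2\sqrt N$, and $N_0$ is so large that $I_0\ge7$. We take the cut $I=I_0$. By (5.5) the first term is at most $C\sqrt N\,ab|F|$, and we must bound the other three terms of (5.5) by $Cab|F|$ plus terms that add up, over $F$, to the forms $B$.

**Step 1: deep against good.** Here one function is bounded, so Lemma 5 applies at once. First, $K_s^N*\beta_s=0$ on $F\setminus E_s$. Indeed let $x\in F\setminus E_s$ and $x\in Q\in\mathcal D$, $\mathrm{sc}(Q)=s$; then $Q\subset F$, $Q\notin\mathrm{Tree}(F)$. If $K_s^N*\beta_R(x)\ne0$ for a deep $R$, then $R$ meets $3Q$ and $\mathrm{sc}(R)\le s-4$, contradicting (W3). So $\langle K_s^N*\beta_s,g_01_{E_s}\rangle=\langle K_s^N*\beta_s,g_0\rangle$.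

If a cube $B$ of side $2^{s-I_0}$ meets a deep $R$, then $\ell(B)\ge\ell(R)$ and (W1) gives $\int_B|\beta_s|\le\int_B(f_F+Ca)\le Ca|B|$. Averaging over translates, the same holds for $\Theta_s*\beta_s$, and $\|\Theta_s*\beta_s\|_1\le C\|\beta_s\|_1$. Apply Lemma 5 with $i=I_0\le N$, $\Gamma=\Gamma_{s,I_0}$, $\Upsilon=\Upsilon_{s,I_0}$. As $\Psi_s$ is even, Lemma 5(a), (5.4) and (4.2) give
$$\sum_s|\langle\Gamma*\Theta_s*\beta_s,\Psi_s*g_0\rangle|\le\Big(\sum_sC2^{-c_0I_0}a\|\beta_s\|_1\Big)^{1/2}\Big(\sum_s\|\Psi_s*g_0\|_2^2\Big)^{1/2}\le C\big(2^{-c_0I_0}Na^2|F|\big)^{1/2}\big(Nb^2|F|\big)^{1/2},$$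
which is $CN2^{-c_0I_0/2}ab|F|$; and by Lemma 5(b)
$$\sum_s|\langle\Upsilon*\Psi_s*\Theta_s*\beta_s,g_0\rangle|\le C2^{-I_0/4}\sum_s\|\beta_s\|_1\,b\le CN2^{-I_0/4}ab|F| .$$
Both are at most $Cab|F|$ since $I_0\ge\sqrt N$. For the other term, $\langle K_s^N*f_0,\gamma_s\rangle=\langle f_0,K_s^N(-\cdot)*\gamma_s\rangle$ with $K_s^N(-\cdot)=K_s(-\cdot)*\Psi_s*\Theta_s$ ($\zeta$ is even), $\int_B|\gamma_s|\le Cb|B|$ for cubes of side $2^{s-I_0}$, and $|f_0|\le Ca1_{3F}$. The same argument with the reflected kernels gives $Cab|F|$.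

It remains to bound $\sum_s\langle K_s^N*\beta_s,\gamma_s\rangle$.

**Step 2: sorting by concentration.** We attach to each point the greatest depth among the $I_j$ at which the density is still moderate. For $Q\in\mathcal D$ the one-third trick, applied to $9Q$ (so $\ell\le54\ell(Q)$, hence $\le32\ell(Q)$), gives $\alpha(Q)$ and, passing to an ancestor, $Q^*\in\mathcal D^{\alpha(Q)}$ with $9Q\subset Q^*$, $\ell(Q^*)=64\ell(Q)$. If $Q\subset F$, every point of $Q^*$ is within $64\ell(F)$ of $F$, so $Q^*\subset F^\sharp$. Since $\gamma_s$ lives on $E_s$, $\gamma_s=\sum_\alpha\gamma_s^\alpha$, where $\gamma_s^\alpha$ is the restriction of $\gamma_s$ to the cubes $Q\in\mathrm{Tree}(F)$ with $\mathrm{sc}(Q)=s$, $\alpha(Q)=\alpha$. Fix $\alpha$ and $s$. Let $R_l(x)\in\mathcal D^\alpha$ be the cube of side $2^{s+6-l}$ containing $x$, and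
$$A_j=\{x:\langle f_F\rangle_{R_{I_j}(x)}\le2^{\eta I_j}a\},\qquad A'_j=\{x:\langle g_F\rangle_{R_{I_j}(x)}\le2^{\eta I_j}b\},\qquad0\le j\le m .$$
These are unions of cubes of $\mathcal D^\alpha$ of side $2^{s+6-I_j}$. If $x$ lies in a deep $R$, then $\ell(R_{I_0}(x))\ge\ell(R)$, and (W1) gives $x\in A_0\cap A_0'$ for $N_0$ large. Let $\beta_{s,j}$ be the restriction of $\beta_s$ to the points $x$ for which $j$ is the largest index with $x\in A_j$, and $\gamma_{s,j}^\alpha$ the restriction of $\gamma_s^\alpha$ to the points for which $j$ is the largest index with $x\in A_j'$. Then $\beta_s=\sum_{j=0}^m\beta_{s,j}$, $\gamma_s^\alpha=\sum_{j=0}^m\gamma_{s,j}^\alpha$, and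

* $\int_B|\beta_{s,j}|\le C2^{\eta I_j}a|B|$ for cubes $B$ of side $2^{s-(I_j-6)}$: cover $B$ by $2^n$ cubes of $\mathcal D^\alpha$ of the same side and use $|\beta_{s,j}|\le f_F+Ca$ on those meeting $A_j$. Any further restriction of $\beta_{s,j}$ obeys the same bound;
* if $j<m$, $\beta_{s,j}$ lives on the complement of $A_{j+1}$;

and likewise for $\gamma_{s,j}^\alpha$ with $b,A'_j$. We write
$$\langle K_s^N*\beta_s,\gamma_s^\alpha\rangle=\sum_{j<m}\langle K_s^N*\beta_{s,j},\gamma_s^\alpha\rangle+\sum_{l<m}\langle K_s^N*\beta_{s,m},\gamma_{s,l}^\alpha\rangle+\langle K_s^N*\beta_{s,m},\gamma_{s,m}^\alpha\rangle.\tag{8.1}$$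

**Step 3: estimate (E1), when one function is spread out.** *Let $0\le j\le m$, let $\beta'$ be a restriction of $\beta_{s,j}$ and $\gamma'$ a restriction of $\gamma_s^\alpha$ to points with $\langle g_F\rangle_{R_{4N}(x)}\le2^{2\eta I_j}b$. Then*
$$|\langle K_s^N*\beta',\gamma'\rangle|\le C2^{-(c_0-3\eta)I_j/2}\big(a\|\beta_s\|_1\,b\|\gamma_s\|_1\big)^{1/2}+C2^{-I_j/4+2\eta I_j}\|\beta_s\|_1\,b .$$
Indeed $\int_R|\gamma'|\le C2^{2\eta I_j}b|R|$ for $R\in\mathcal D^\alpha$ of side $2^{s+6-4N}\le2^{s-2N}$. The functions $\zeta_{s-2N},\zeta_{s-N}$ live on balls of radius comparable to $2^{s-2N}$, $2^{s-N}$; covering these balls by such $R$ we get $\|\Theta_s*\gamma'\|_\infty\le C2^{2\eta I_j}b$, and so $\|\Theta_s*\gamma'\|_2^2\le C2^{2\eta I_j}b\|\gamma_s\|_1$. As $\Theta_s$ is even, $\langle K_s^N*\beta',\gamma'\rangle=\langle(\Gamma+\Upsilon)*\Psi_s*\beta',\Theta_s*\gamma'\rangle$, with $i=I_j-6\in[1,N]$ in Lemma 5. The function $\Psi_s*\beta'$ has density at most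 $C2^{\eta I_j}a$ on cubes of side $2^{s-i}$ and $L^1$ norm at most $C\|\beta_s\|_1$. So $\|\Gamma*\Psi_s*\beta'\|_2^2\le C2^{-c_0I_j+\eta I_j}a\|\beta_s\|_1$ and $\|\Upsilon*\Psi_s*\beta'\|_1\le C2^{-I_j/4}\|\beta_s\|_1$. Pair the first with the $L^2$ bound and the second with the $L^\infty$ bound.

Summing over $s$ by Cauchy–Schwarz and (5.4), and using $3\eta<c_0$, $2\eta<\frac14$, the right side of (E1) adds up to at most $CN2^{-cI_j}ab|F|$. By symmetry (reflected kernels) the same bound holds if $\gamma'$ is a restriction of $\gamma_{s,j}^\alpha$ and $\beta'$ a restriction of $\beta_s$ to points with $\langle f_F\rangle_{R_{4N}(x)}\le2^{2\eta I_j}a$.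

**Step 4: estimate (E2), when both are concentrated.** *Let $D_1,D_2\le4N$ be positive integers, $\mu\ge\eta I_0$, $\lambda\le\mu/4$, let $\beta'$ be a restriction of $\beta_s$ to points with $\langle f_F\rangle_{R_{D_1}(x)}>2^\mu a$, and $\gamma'$ a restriction of $\gamma_s^\alpha$ to points with $\langle g_F\rangle_{R_{D_2}(x)}>2^\mu b$. Then*
$$|\langle K_s^N*\beta',\gamma'\rangle|\le C\sum_Q|P|\,\langle f1_{U_P^{D_1,\lambda}(f)}\rangle_P\langle g1_{U_P^{D_2,\lambda}(g)}\rangle_P,\qquad P=Q^*,$$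
*the sum over $Q\in\mathrm{Tree}(F)$ with $\mathrm{sc}(Q)=s$, $\alpha(Q)=\alpha$.* By (4.1) the left side is at most $\sum_QC2^{-sn}\int_{3Q}|\beta'|\int_Q|\gamma'|$. For $x\in3Q$ and $P=Q^*$ we have $\ell(P)=2^{s+6}$, so $R_l(x)\subset P\subset F^\sharp$ for $l\ge0$; in particular $f=f_F$, $g=g_F$ on these cubes. On a cube $R_{D_1}$ with $f$-average larger than $2^\mu a$ we have $\int(f+Ca)\le2\int f$ for $N_0$ large, and similarly for $g$. By (W0), $\langle f\rangle_P\le Ca$ and $\langle g\rangle_P\le Cb$, so $2^\mu a\ge2^\lambda\langle f\rangle_P$ and $2^\mu b\ge2^\lambda\langle g\rangle_P$ for $N_0$ large, because $2^{\mu-\lambda}\ge2^{3\eta I_0/4}$. Hence the cubes $R_{D_1}$ (resp. $R_{D_2}$) in question lie in $U_P^{D_1,\lambda}(f)$ (resp. $U_P^{D_2,\lambda}(g)$), and $2^{-sn}=64^n|P|^{-1}$.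

When (E2) is summed over $s$ and over all $F$, each $Q$ occurs in one tree, and each $P$ equals $Q^*$ for at most $64^n$ cubes $Q$. So the total is at most $CB^\alpha_{D_1,D_2,\lambda}(f,g)$.

**Step 5: the three sums in (8.1).** Every pair is now sent to (E1) or (E2).

(i) *$\beta_{s,j}$ against $\gamma_s^\alpha$, $j<m$.* Split $\gamma_s^\alpha=\gamma^\le+\gamma^>$ according to whether $\langle g_F\rangle_{R_{4N}(x)}\le2^{2\eta I_j}b$. By (E1), $(\beta_{s,j},\gamma^\le)$ contributes at most $CN2^{-cI_j}ab|F|$ after summing over $s$. Since $I_j\ge2^j\sqrt N$, summing over $j$ gives at most $CN2^{-c\sqrt N}ab|F|\le Cab|F|$. Put $I=I_{j+1}=2I_j$. On the support of $\beta_{s,j}$, outside $A_{j+1}$, $\langle f_F\rangle_{R_I(x)}>2^{\eta I}a$; on that of $\gamma^>$, $\langle g_F\rangle_{R_{4N}(x)}>2^{\eta I}b$. By (E2) with $\mu=\eta I$, $\lambda=\lambda_I\le\mu/4$, $(\beta_{s,j},\gamma^>)$ contributes in total at most $CB^\alpha_{I,4N,\lambda_I}(f,g)$.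

(ii) *$\beta_{s,m}$ against $\gamma_{s,l}^\alpha$, $l<m$.* Split $\beta_{s,m}=\beta^\le+\beta^>$ according to whether $\langle f_F\rangle_{R_{4N}(x)}\le2^{2\eta I_l}a$. By the symmetric form of (E1) with index $l$, $(\beta^\le,\gamma_{s,l}^\alpha)$ contributes at most $CN2^{-cI_l}ab|F|$, which sums in $l$ as before. With $I=I_{l+1}$, $\gamma_{s,l}^\alpha$ lives where $\langle g_F\rangle_{R_I(x)}>2^{\eta I}b$ and $\beta^>$ where $\langle f_F\rangle_{R_{4N}(x)}>2^{\eta I}a$. By (E2), $(\beta^>,\gamma_{s,l}^\alpha)$ contributes at most $CB^\alpha_{4N,I,\lambda_I}(f,g)$.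

(iii) *$\beta_{s,m}$ against $\gamma_{s,m}^\alpha$.* Split both at depth $4N$ with thresholds $2^{2\eta N}a$, $2^{2\eta N}b$. By (E1) with $j=m$, $I_m=N$, $(\beta_{s,m},\gamma^\le)$ contributes at most $CN2^{-cN}ab|F|$, and by its symmetric form so does $(\beta^\le,\gamma^>)$. By (E2) with $\mu=2\eta N$ and $\lambda=\lambda_{4N}=\eta N/2=\mu/4$, $(\beta^>,\gamma^>)$ contributes at most $CB^\alpha_{4N,4N,\lambda_{4N}}(f,g)$.

All indices $I$ that occur lie in $\mathcal I_N$, each occurs a bounded number of times, and there are $3^n$ values of $\alpha$. $\square$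

## 9. Concentration and entropy

We must bound the forms $B$ by the weights. Concentration of mass by a factor $2^\lambda$ raises entropy by about $\lambda$ times the concentrated mass; since entropy is bounded, by (2.4) or by a stopping condition, concentration cannot happen at too many scales.

A *nested grid* $\mathcal G$ below consists of the cubes of one dyadic grid with scales in a residue class modulo some integer, possibly below a top scale; the children $\mathrm{ch}(P)$ of $P$ are the cubes of $\mathcal G$ of the next scale in $P$.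

**Lemma 7.** Let $\lambda\ge3$.

(A) Let $\rho\ge0$ be locally integrable, $L>0$, $Q_0\in\mathcal G$, $\mathcal P\subset\{P\in\mathcal G:P\subset Q_0\}$ with $\langle\rho\rangle_P\le L$ on $\mathcal P$. For $P\in\mathcal P$ let $V_P$ be a union of children $R$ of $P$ with $2^\lambda\langle\rho\rangle_P<\langle\rho\rangle_R\le L$. Then $\sum_{P\in\mathcal P}\int_{V_P}\rho\le\frac{12}\lambda L|Q_0|$.

(B) For $v\in\{\sigma,w\}$ and $V_P=\bigcup\{R\in\mathrm{ch}(P):\langle v\rangle_R>2^\lambda\langle v\rangle_P\}$, $\sum_{P\in\mathcal G,P\subset Q_0}v(V_P)\le\frac{Ct}\lambda v(Q_0)$ for $Q_0\in\mathcal G$.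

*Proof.* Write $\rho(E)=\int_E\rho$, and in (B) let $\rho=v$.

**Step 1: the relative entropy of one concentration.** Let $V_P\ne\emptyset$; then $\rho(P)>0$. Put $\theta=\rho(V_P)/\rho(P)$, $q=|V_P|/|P|$. Each child $R\subset V_P$ has $|R|/|P|<2^{-\lambda}\rho(R)/\rho(P)$, so $q\le2^{-\lambda}\theta\le\frac14$. Using $\log\frac1{1-q}\ge0$ and $y\log y\ge y-1$ with $y=1-\theta$,
$$D:=\theta\log\frac\theta q+(1-\theta)\log\frac{1-\theta}{1-q}\ge\theta\lambda\log2+(1-\theta)\log(1-\theta)\ge\theta(\lambda\log2-1)\ge\frac{\theta\lambda}3 ,$$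
the last step because $\lambda\ge3$.

**Step 2: (A), with a bounded concave function.** Let $\psi(x)=x\log(4eL/x)$ on $[0,4L]$ and $\psi=4L$ on $[4L,\infty)$. On $[0,4L]$ its derivative is $\log(4L/x)\ge0$, decreasing to $0$ at $4L$; so $\psi$ is concave, and $0\le\psi\le4L$. By Jensen the difference
$$|P|\psi(\langle\rho\rangle_P)-\sum_{R\in\mathrm{ch}(P)}|R|\psi(\langle\rho\rangle_R)$$
is nonnegative for every $P$. For $P\in\mathcal P$ with $V_P\ne\emptyset$ put $x=\langle\rho\rangle_P$ and apply Jensen on $V_P$ and on its complement separately. The averages of $\rho$ there are $\theta x/q\le L$ and $(1-\theta)x/(1-q)\le\frac43L$, in the range $[0,4L]$. So the difference is at least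
$$|P|\Big[\psi(x)-q\psi\Big(\frac{\theta x}q\Big)-(1-q)\psi\Big(\frac{(1-\theta)x}{1-q}\Big)\Big]=|P|\,x\,D\ge\frac\lambda3\rho(V_P),$$
where the terms $\log(4eL)$ and $\log x$ cancel since $\theta x+(1-\theta)x=x$. Summing over all $P\subset Q_0$ the differences telescope over generations, and the total is at most $|Q_0|\psi(\langle\rho\rangle_{Q_0})\le4L|Q_0|$.

**Step 3: (B), with the entropy of $v$.** Consider the sums $\sum_Rv(R)\log(\langle v\rangle_R/\langle v\rangle_{Q_0})$ over the $k$-th generation in $Q_0$. For $k=0$ the sum is $0$. Passing to the next generation, $P$ contributes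
$$\sum_{R\in\mathrm{ch}(P)}v(R)\log\frac{v(R)/v(P)}{|R|/|P|}\ge0 ,$$
and by the log-sum inequality, applied to the children in $V_P$ and to the others, this is at least $v(P)D\ge\frac\lambda3v(V_P)$. On the other hand, by Jensen for $y\log y$ on each $R$, all the sums are at most $\int_{Q_0}v\log(v/\langle v\rangle_{Q_0})\le Ct\,v(Q_0)$ by (2.4). $\square$

## 10. The weighted bound for concentration forms

**Proposition 8.** Let $1\le d\le D$ be integers, $d\mid D$, $\lambda\ge6$. Then, with finitely many scales of $P$ summed (the bound does not depend on which),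
$$B^\alpha_{d,D,\lambda}(f,g)\le C\Big[\frac{tD}\lambda+\sqrt{dD}\Big(\sqrt t+\frac t{\sqrt\lambda}\Big)\Big]\|h\|\|k\|,$$
and the same for $B^\alpha_{D,d,\lambda}(f,g)$.

Since $B^\alpha_{D,d,\lambda}(f,g)=B^\alpha_{d,D,\lambda}(g,f)$, the second claim follows from the first by exchanging $(f,h,\sigma)$ and $(g,k,w)$.

**Stopping families.** Two times below we use the following construction. Let $\mathcal G$ be a nested grid and $u,v\ge0$ locally integrable. Starting from a cube of $\mathcal G$ (or from all top cubes), with each stopping cube $S$ take as $\mathrm{ch}_{\mathcal S}(S)$ the maximal $P\in\mathcal G$, $P\subsetneq S$, with $\langle u\rangle_P>4\langle u\rangle_S$ or $\langle v\rangle_P>4\langle v\rangle_S$. Then $\sum_{P\in\mathrm{ch}_{\mathcal S}(S)}|P|\le\frac14|S|+\frac14|S|=\frac12|S|$, so the family is sparse, and if we start from $Q_0$ then $\sum_S|S|\le2|Q_0|$. Let $\mathrm{tree}(S)$ be the set of $P\in\mathcal G$, $P\subset S$, not contained in a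 cube of $\mathrm{ch}_{\mathcal S}(S)$. For $P\in\mathrm{tree}(S)$, $\langle u\rangle_P\le4\langle u\rangle_S$ and $\langle v\rangle_P\le4\langle v\rangle_S$. And if $P\in\mathrm{tree}(S)$ has a child $R$ with $\langle u\rangle_R>4\langle u\rangle_S$, then $R\in\mathrm{ch}_{\mathcal S}(S)$: $R$ lies in a maximal stopping cube, which cannot contain $P$.

*Proof of Proposition 8.*

**Step 1: concentration of the function or of the weight.** We separate the two ways in which $f=h\sigma$ can concentrate. Let $R$ be one of the cubes defining $U_P^{d,\lambda}(f)$, so $\langle\sigma\rangle_R\langle h\rangle_R^\sigma>2^\lambda\langle\sigma\rangle_P\langle h\rangle_P^\sigma$; here $\langle h\rangle_P^\sigma>0$. Either $\langle h\rangle_R^\sigma>2^{\lambda/2}\langle h\rangle_P^\sigma$, and we let $U_P^h$ be the union of these $R$; or $\langle\sigma\rangle_R>2^{\lambda/2}\langle\sigma\rangle_P$, that is, $R\subset U_P^\sigma:=U_P^{d,\lambda/2}(\sigma)$. Similarly $U_P^{D,\lambda}(g)\subset W_P^k\cup W_P^w$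 with $W_P^w=U_P^{D,\lambda/2}(w)$. Hence $B^\alpha_{d,D,\lambda}(f,g)\le B^h+B^k+B^{\mathrm{main}}$, where
$$B^h=\sum_P\langle g\rangle_P\int_{U_P^h}f,\qquad B^k=\sum_P\langle f\rangle_P\int_{W_P^k}g,\qquad B^{\mathrm{main}}=\sum_P|P|^{-1}\int_{U_P^\sigma}f\int_{W_P^w}g .$$

**Step 2: $B^h$ and $B^k$.** Here $f$ concentrates in the sense of Lebesgue averages and $h$ concentrates with respect to $\sigma$; both together are rare. Fix a residue class mod $d$ of scales. The cubes of $\mathcal D^\alpha$ in this class, from the largest used scale (the top cubes) downwards, form a nested grid $\mathcal G$ in which children have side $2^{-d}\ell(P)$. Let $\mathcal S$ be the stopping family for $f,g$ started from all top cubes. Fix $S\in\mathcal S$ with $\langle f\rangle_S>0$ and consider $P\in\mathrm{tree}(S)$.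

The children $R\subset U_P^h$ with $\langle f\rangle_R\le4\langle f\rangle_S$ satisfy $\langle f\rangle_R>2^\lambda\langle f\rangle_P$. By Lemma 7(A) ($\rho=f$, $L=4\langle f\rangle_S$, $Q_0=S$) their total $f$-mass over $P\in\mathrm{tree}(S)$ is at most $\frac C\lambda\int_Sf$.

The children $R\subset U_P^h$ with $\langle f\rangle_R>4\langle f\rangle_S$ belong to $\mathrm{ch}_{\mathcal S}(S)$, so they are disjoint, each with one parent $P$. Let $\Lambda=2^{\lambda/2}$. If $\langle h\rangle_P^\sigma\ge\Lambda^{-1/2}\langle h\rangle_S^\sigma$, then $\langle h\rangle_R^\sigma>\Lambda^{1/2}\langle h\rangle_S^\sigma$, that is, $\sigma(R)\le\Lambda^{-1/2}\int_Rh\,d\sigma/\langle h\rangle_S^\sigma$. The union of these $R$ has $\sigma$-measure at most $\Lambda^{-1/2}\sigma(S)$, and by Hölder (exponents $\frac32$, $3$) its $f$-mass is at most $\Lambda^{-1/6}\sigma(S)(\langle h^{3/2}\rangle_S^\sigma)^{2/3}$. The remaining $R$ lie in the maximal $P\in\mathrm{tree}(S)$ with $\langle h\rangle_P^\sigma<\Lambda^{-1/2}\langle h\rangle_S^\sigma$,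 which are disjoint; so their $f$-mass is at most $\Lambda^{-1/2}\langle h\rangle_S^\sigma\sigma(S)$.

Since $\Lambda^{-1/6}=2^{-\lambda/12}\le C/\lambda$ and $\int_Sf=\langle h\rangle_S^\sigma\sigma(S)$, altogether
$$\sum_{P\in\mathrm{tree}(S)}\int_{U_P^h}f\le\frac C\lambda\sigma(S)\big(\langle h^{3/2}\rangle_S^\sigma\big)^{2/3}\le\frac C\lambda\int_S\tilde h\,d\sigma,\qquad\tilde h=(M_\alpha^\sigma h^{3/2})^{2/3},$$
and $\|\tilde h\|_{L^2(\sigma)}\le C\|h\|$ because $M_\alpha^\sigma$ is bounded on $L^{4/3}(\sigma)$. As $\langle g\rangle_P\le4\langle g\rangle_S$ on $\mathrm{tree}(S)$, the class contributes at most $\frac C\lambda\sum_S|S|\langle kw\rangle_S\langle\tilde h\sigma\rangle_S\le\frac C\lambda t\|h\|\|k\|$ by Lemma 3 with $\tilde F=F=S$. There are $d$ classes: $B^h\le C\frac{td}\lambda\|h\|\|k\|$. In the same way, with classes mod $D$ and exchanged roles, $B^k\le C\frac{tD}\lambda\|h\|\|k\|$.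

**Step 3: packing estimates for the weights.** From now on $U_P=U_P^\sigma$ and $W_P=W_P^w$, which depend only on the weights; $\lambda'=\lambda/2\ge3$ and $p=D/d$. Fix a class $\mathcal G$ mod $d$ as in Step 2. So $U_P$ is a union of children of $P$, and $W_P$ is a union of $p$-th generation descendants in $\mathcal G$. For $P_0\in\mathcal G$ (sums over $P\in\mathcal G$),
$$\sum_{P\subset P_0}\sigma(U_P)\le\frac{Ct}{\lambda'}\sigma(P_0),\qquad\sum_{P\subset P_0}w(W_P)\le\frac{Cpt}{\lambda'}w(P_0),\tag{10.1}$$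
$$\sum_{P\subset P_0}\langle w\rangle_P\,\sigma(U_P)\le Ct|P_0|.\tag{10.2}$$
The first part of (10.1) is Lemma 7(B). For $w$, split $\mathcal G$ into $p$ classes mod $D$; in each, apply Lemma 7(B) to the maximal cubes of the class inside $P_0$ and add.

For (10.2) let $\mathcal S$ be the stopping family from $P_0$ for $\sigma$ and $w$. For $P\in\mathrm{tree}(S)$, $\langle w\rangle_P\le4\langle w\rangle_S$. The children $R\subset U_P$, $P\in\mathrm{tree}(S)$, with $\langle\sigma\rangle_R\le4\langle\sigma\rangle_S$ have total $\sigma$-mass at most $C\sigma(S)$ by Lemma 7(A) ($\rho=\sigma$, $L=4\langle\sigma\rangle_S$, parameter $\lambda'$). The other $R$ are distinct members of $\mathrm{ch}_{\mathcal S}(S)$, of total mass at most $\sigma(S)$. So $\mathrm{tree}(S)$ contributes at most $C\langle w\rangle_S\sigma(S)\le Ct|S|$, and $\sum_S|S|\le2|P_0|$.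

Note that (10.2) has no factor $t$ from entropy beyond the one from $\langle w\rangle_S\langle\sigma\rangle_S\le t$. This is what makes the square functions below cost $\sqrt t\cdot\sqrt{t/\lambda}$ rather than $t$.

**Step 4: principal cubes.** They replace the averages of $h$ and $k$ by a lacunary set of values. Let $\mathcal G'$ be the cubes of $\mathcal G$ from the top scale down to $D$ scales below the lowest scale used. Let $\mathcal H\subset\mathcal G'$ contain the top cubes and, with $H$, the maximal $P\in\mathcal G'$, $P\subsetneq H$, with $\langle h\rangle_P^\sigma>2\langle h\rangle_H^\sigma$; these form $\mathrm{ch}_{\mathcal H}(H)$. For $P\in\mathcal G'$ let $\pi_{\mathcal H}(P)$ be the minimal $H\in\mathcal H$ with $H\supset P$. (Example: on the line with $\sigma=1$, the standard grid, top cube $[0,1)$ and $h=x^{-1/3}$, the average over $[0,2^{-j})$ is $\frac32 2^{j/3}$, which first exceeds $2\cdot\frac32$ at $j=4$, while $h\le16^{1/3}<3$ on $[\frac1{16},1)$.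 By scaling the principal cubes, as far as the smallest scale permits, are $[0,16^{-i})$.) Clearly $\langle h\rangle_P^\sigma\le2\langle h\rangle^\sigma_{\pi_{\mathcal H}(P)}$. The principal cubes containing a point $x$ form a chain along which the averages more than double, so $\sum_{H\ni x}(\langle h\rangle_H^\sigma)^2\le\frac43(M_\alpha^\sigma h(x))^2$, and
$$\sum_{H\in\mathcal H}(\langle h\rangle_H^\sigma)^2\sigma(H)\le C\|h\|^2.\tag{10.3}$$
Define $\mathcal K$, $\pi_{\mathcal K}$ likewise for $k,w$, with the analogue of (10.3). We now drop the superscripts $\sigma,w$ on averages of $h,k$. For a used cube $P$ (a cube of $\mathcal G$ whose scale occurs in the sum), $H=\pi_{\mathcal H}(P)$ and $K=\pi_{\mathcal K}(P)$ both contain $P$, hence are nested. If $\langle h\rangle_H=0$ or $\langle k\rangle_K=0$, the cube $P$ contributes nothing and is discarded.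

**Step 5: the case $K\subset H$.** We use no concentration of $w$ at all and put the square function on the $\sigma$ side. We have $\int_{W_P}kw\le\int_Pkw\le2\langle k\rangle_Kw(P)$. A child $R\subset U_P$ either has $\pi_{\mathcal H}(R)=H$, and then $\langle h\rangle_R\le2\langle h\rangle_H$, or is in $\mathrm{ch}_{\mathcal H}(H)$ (a principal cube containing $R$ but not $P$ must be $R$). So $\int_{U_P}h\sigma\le2\langle h\rangle_H\tau_P$ with
$$\tau_P=\sigma(U_P)+\rho_P,\qquad\rho_P=\langle h\rangle_H^{-1}\sum_{R\in\mathrm{ch}(P)\cap\mathrm{ch}_{\mathcal H}(H)}\langle h\rangle_R\,\sigma(R).$$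
Also $\pi_{\mathcal H}(K)=H$, because $P\subset K\subset H$ and $\pi_{\mathcal H}(P)=H$. Let $T_H$ be the set of used $P$ with $\pi_{\mathcal H}(P)=H$, and
$$\Phi_H=\sum_{P\in T_H}\tau_P|P|^{-1}1_P,\qquad k_H=\sup\{\langle k\rangle_K1_K:K\in\mathcal K,\ \pi_{\mathcal H}(K)=H\}.$$
As $\langle k\rangle_Kw(P)\le\int_Pk_H\,dw$, the sum over case-1 cubes is at most $\sum_H4\langle h\rangle_H\int\Phi_Hk_H\,dw$. Each $K$ has one $\pi_{\mathcal H}(K)$, so $\sum_H\|k_H\|_{L^2(w)}^2\le\sum_K\langle k\rangle_K^2w(K)\le C\|k\|^2$.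

Expanding the square, and using that intersecting cubes are nested,
$$\|\Phi_H\|_{L^2(w)}^2\le2\sum_{P\in T_H}\frac{\tau_P}{|P|}\sum_{P'\in T_H,P'\subset P}\tau_{P'}\langle w\rangle_{P'} .$$
The inner sum is at most $Ct|P|$. For the part $\sigma(U_{P'})$ of $\tau_{P'}$ this is (10.2). For the part $\rho_{P'}$ let $\mathcal S$ be the stopping family from $P$ for $\sigma$ and $w$. If $P'\in\mathrm{tree}(S)\cap T_H$, then $P'\subset S\subset P$ and $\pi_{\mathcal H}(P')=\pi_{\mathcal H}(P)=H$ give $\pi_{\mathcal H}(S)=H$. The cubes $R\in\mathrm{ch}_{\mathcal H}(H)$ involved, over all such $P'$, are disjoint subcubes of $S$. So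
$$\sum_{P'\in\mathrm{tree}(S)\cap T_H}\rho_{P'}\langle w\rangle_{P'}\le4\langle w\rangle_S\langle h\rangle_H^{-1}\int_Sh\,d\sigma\le8\langle w\rangle_S\,\sigma(S)\le8t|S|,$$
and $\sum_S|S|\le2|P|$. Finally, by (10.1) and disjointness of the cubes in $\mathrm{ch}_{\mathcal H}(H)$,
$$\sum_{P\in T_H}\tau_P\le\frac{Ct}{\lambda'}\sigma(H)+\langle h\rangle_H^{-1}\int_Hh\,d\sigma=\Big(\frac{Ct}{\lambda'}+1\Big)\sigma(H).$$
So $\|\Phi_H\|_{L^2(w)}^2\le Ct(1+t/\lambda)\sigma(H)$. By Cauchy–Schwarz, first in each integral and then over $H$, and (10.3), the case-1 sum is at most $C(\sqrt t+t/\sqrt\lambda)\|h\|\|k\|$.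

**Step 6: the case $H\subsetneq K$.** Now both concentrations enter. Let $T_K$ be the set of used $P$ with $\pi_{\mathcal K}(P)=K$. A $p$-th generation descendant $R\subset W_P$ (it belongs to $\mathcal G'$) either has $\pi_{\mathcal K}(R)=K$, and then $\int_Rkw\le2\langle k\rangle_Kw(R)$, or lies in some $K'\in\mathrm{ch}_{\mathcal K}(K)$. In the latter case $K'\subsetneq P$ since $\pi_{\mathcal K}(P)=K$, and $\ell(K')\ge\ell(R)=2^{-D}\ell(P)$. So $\int_{W_P}kw\le2\langle k\rangle_K\omega_P$ with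
$$\omega_P=w(W_P)+\langle k\rangle_K^{-1}\sum\{\langle k\rangle_{K'}w(K'):K'\in\mathrm{ch}_{\mathcal K}(K),\ K'\subsetneq P,\ \ell(K')\ge2^{-D}\ell(P)\}.$$
Each $K'$ is counted for at most $p$ cubes $P\in\mathcal G$, namely its ancestors of generations $1,\dots,p$. With (10.1) and $\sum_{K'}\langle k\rangle_{K'}w(K')\le\int_Kk\,dw$,
$$\sum_{P\in T_K}\omega_P\le Cp\Big(1+\frac t\lambda\Big)w(K),\qquad\omega_P\le w(P)+\langle k\rangle_K^{-1}\int_Pk\,dw\le3w(P).$$
Next, $\int_{U_P}h\sigma\le2\sum_{R\in\mathrm{ch}(P),R\subset U_P}\langle h\rangle_{\pi_{\mathcal H}(R)}\sigma(R)$, and $\pi_{\mathcal H}(R)\in\{H,R\}$. If it is $H$, then $\pi_{\mathcal K}(H)=K$ because $P\subset H\subset K$. If it is $R\in\mathcal H$, the $\mathcal G$-parent $P$ of $R$ has $\pi_{\mathcal K}(P)=K$. Let $\mathcal H_K$ be the set of $H'\in\mathcal H$ such that $\pi_{\mathcal K}$ of $H'$ or of its $\mathcal G$-parent is $K$; each $H'$ belongs to at most two of the $\mathcal H_K$. With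
$$h_K=\sup_{H'\in\mathcal H_K}\langle h\rangle_{H'}1_{H'},\qquad\Phi_K=\sum_{P\in T_K}\omega_P|P|^{-1}1_{U_P},$$
we have $\int_{U_P}h\sigma\le2\int_{U_P}h_K\,d\sigma$, so the case-2 sum is at most $\sum_K4\langle k\rangle_K\int\Phi_Kh_K\,d\sigma$, and $\sum_K\|h_K\|_{L^2(\sigma)}^2\le2\sum_{H'}\langle h\rangle_{H'}^2\sigma(H')\le C\|h\|^2$. By $\omega_{P'}\le3w(P')$ and (10.2),
$$\|\Phi_K\|_{L^2(\sigma)}^2\le2\sum_{P\in T_K}\frac{\omega_P}{|P|}\sum_{P'\in T_K,P'\subset P}\frac{3w(P')}{|P'|}\sigma(U_{P'})\le Ct\sum_{P\in T_K}\omega_P\le Ctp\Big(1+\frac t\lambda\Big)w(K).$$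
Cauchy–Schwarz and $\sum_K\langle k\rangle_K^2w(K)\le C\|k\|^2$ bound the case-2 sum by $C\sqrt p\,(\sqrt t+t/\sqrt\lambda)\|h\|\|k\|$.

**Step 7: all classes.** Summing over the $d$ classes, and since $d\sqrt p=\sqrt{dD}$, $B^{\mathrm{main}}\le C\sqrt{dD}(\sqrt t+t/\sqrt\lambda)\|h\|\|k\|$. With Step 2 this proves the proposition. $\square$

## 11. Summation over $N$: proof of Theorem 1

**Corollary 9.** For $N\ge N_0$ and all $J$: $\|S_N^J\|_{L^2(w)\to L^2(w)}\le C(1+\log N)(t\sqrt N+N\sqrt t)$.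

*Proof.* Apply Proposition 6. The first sum gives at most $C\sqrt N\,t\|h\|\|k\|$ by (2.3). For the forms $B$ apply Proposition 8 with $d=I\in\mathcal I_N$, $D=4N$, $\lambda=\lambda_I=\eta I/8$. Here $d\mid D$, as both are powers of two and $I\le4N$, and $\lambda\ge6$ for $N_0$ large. Since $I\ge\sqrt N$,
$$\frac{tD}\lambda\le\frac{CtN}I\le Ct\sqrt N,\qquad\sqrt{dD}\,\frac t{\sqrt\lambda}=t\sqrt{\frac{4NI}{\eta I/8}}\le Ct\sqrt N,\qquad\sqrt{dD}\,\sqrt t\le4N\sqrt t .$$
There are at most $C(1+\log N)$ values of $I$ and $3^n$ of $\alpha$. $\square$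

*Proof of Theorem 1.* By Lemma 4 with $G(t)=C(1+\log N)(t\sqrt N+N\sqrt t)$, for $N\ge N_0$ and all $J$
$$\|S_N^J\|_{L^2(w)\to L^2(w)}\le C(1+\log N)(t\sqrt N+N\sqrt t)\,2^{-c'N/t}.$$
Sum over $N=2^r$. For $N\le t$ we have $N\sqrt t\le t\sqrt N$, and $\sum_{N\le t}(1+\log N)t\sqrt N\le Ct^{3/2}(1+\log t)$, a geometric sum. For $N=Yt>t$ the terms are at most
$$Ct^{3/2}(1+\log t+\log Y)(\sqrt Y+Y)2^{-c'Y},$$
and, $Y$ running through a geometric progression of ratio $2$ in $(1,\infty)$, their sum is at most $Ct^{3/2}(1+\log t)$. By Section 4 the finitely many operators $T_0^J$ and $S_N^J$, $N<N_0$, contribute at most $Ct$. All bounds are uniform in $J$, so (4.3) yields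
$$\|T_\Omega\|_{L^2(w)\to L^2(w)}\le Ct^{3/2}(1+\log t)$$
for real $\Omega$ with $\|\Omega\|_\infty\le1$. By linearity this is Theorem 1. $\blacksquare$
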